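\title{Sets almost invariant under dilations and translations of a prime field}

\begin{abstract}
Let $A$ be a set of $k$ nonzero elements of $\mathbb{F}_p$. We study the smallest nonempty set $X\subset\mathbb{F}_p$ such that each dilate $a\cdot X$ and each translate $a+X$ with $a\in A$ has at most $\epsilon|X|$ elements outside $X$. For $0<\epsilon<1/2$ we prove that for some $A$ every such $X$ has size at least $\exp(\exp(c_\epsilon k))$ whenever $k\le c_\epsilon\log\log p$, which confirms a conjecture posed in a paper of Zhao. More precisely, for the worst $A$ the double logarithm of the smallest size is $(1+o(1))\min\{\kappa(\epsilon)k,\log\log p\}$ with an explicit constant $\kappa(\epsilon)$. The value $\epsilon=1/2$ is a threshold: for $\epsilon>1/2$ the size is at most exponential in $k$.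
\end{abstract}

\section{Introduction}

Let $p$ be a prime, $\mathbb{F}_p^*=\mathbb{F}_p\setminus\{0\}$, $A\subset\mathbb{F}_p^*$ and $\epsilon>0$. For $X\subset\mathbb{F}_p$ write $a\cdot X=\{ax:x\in X\}$ and $a+X=\{a+x:x\in X\}$. We call a \emph{nonempty} set $X\subset\mathbb{F}_p$ \emph{$(A,\epsilon)$-invariant} if
\begin{equation}\label{eq:inv}
|(a\cdot X)\setminus X|\le\epsilon|X|\quad\text{and}\quad|(a+X)\setminus X|\le\epsilon|X|\qquad\text{for all }a\in A.
\end{equation}
In words, each of the maps $x\mapsto ax$ and $x\mapsto x+a$ moves at most a proportion $\epsilon$ of the points of $X$ out of $X$. The whole field always has this property. How small can $X$ be, in terms of $|A|$ and $\epsilon$?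

A theorem of Tao states that for every $\epsilon>0$ there is $C_\epsilon>0$ such that for every prime $p$ and every $A\subset\mathbb{F}_p^*$ some $(A,\epsilon)$-invariant set has size at most $\exp(\exp(C_\epsilon|A|))$. The problem that we solve comes from Zhao's paper \cite{Zhao} and asks whether the double exponential is necessary.

\begin{quote}
\textbf{Conjecture.} For every $\epsilon$ with $0<\epsilon<1/2$ there is $c_\epsilon>0$ such that for every prime $p$ and every positive integer $k\le c_\epsilon\log\log p$ there is a set $A\subset\mathbb{F}_p^*$ with $|A|=k$ for which every $(A,\epsilon)$-invariant set has size at least $\exp(\exp(c_\epsilon k))$.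
\end{quote}

A restriction on $k$ of this kind is forced by the example $X=\mathbb{F}_p$. The restriction on $\epsilon$ removes a degenerate range. If $\epsilon\ge1/2$ and $A=\{a\}$, then $X=\{0,a\}$ is invariant, since $a\cdot X=\{0,a^2\}$ and $a+X=\{a,2a\}$ each have at most one element outside $X$, whereas $\exp(\exp(ck))>e>2$ for every $c>0$. For $\epsilon<1/2$ such tiny sets are excluded.

\begin{lemma}\label{lem:tiny}
Let $A\ne\emptyset$ and let $X$ be $(A,\epsilon)$-invariant. Then $X=\mathbb{F}_p$ or $|X|\ge1/\epsilon$. In particular $|X|\ge3$ if $\epsilon<1/2$ and $p\ge3$.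
\end{lemma}

\begin{proof}
Let $a\in A$. If $a+X=X$, then $X$ is a union of cosets of the additive group generated by $a$, which is $\mathbb{F}_p$. Otherwise $(a+X)\setminus X\ne\emptyset$, because $|a+X|=|X|$, and so $1\le\epsilon|X|$.
\end{proof}

We prove the conjecture and determine the exact rate. Logarithms are natural. Let $\Phi:(0,1]\to[0,\infty)$ be the continuous function with $\Phi(1/m)=\log m$ for all integers $m\ge1$ that is linear on each interval $[\frac1{m+1},\frac1m]$. Its graph consists of chords of the convex decreasing function $\log(1/y)$. The chords lie above that function, and their slopes are negative and increase from left to right. Hence $\Phi$ is a convex, strictly decreasing bijection with $\Phi(y)\ge\log(1/y)$. For $0<\epsilon<1/2$ put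
\[
\kappa(\epsilon)=\Phi\Big(\frac{\epsilon}{1-\epsilon}\Big)>0 .
\]
Explicitly, if $y=\epsilon/(1-\epsilon)$, $m=\lfloor1/y\rfloor$ and $\alpha=m((m+1)y-1)$, then $y=\frac{\alpha}{m}+\frac{1-\alpha}{m+1}$ and $\kappa(\epsilon)=\alpha\log m+(1-\alpha)\log(m+1)$. For example $\kappa(\frac1{m+1})=\log m$ for $m\ge2$, and $\kappa(\epsilon)\to\Phi(1)=0$ as $\epsilon\uparrow1/2$.

The lower bound holds for almost every choice of $A$.

\begin{theorem}\label{thm:lower}
Let $0<\epsilon<1/2$ and $0<\beta<\gamma<\kappa(\epsilon)$. There is $k_0=k_0(\epsilon,\beta,\gamma)\ge1$ such that for all $k\ge k_0$ and all primes $p\ge\exp(e^{\gamma k})$, all but a proportion at most $p^{-1/2}$ of the tuples $a\in(\mathbb{F}_p^*)^k$ have distinct entries and the following property: with $A=\{a_1,\dots,a_k\}$, every $(A,\epsilon)$-invariant set has size at least $\exp(e^{\beta k})$.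
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

The matching upper bound holds for every $A$.

\begin{theorem}\label{thm:upper}
Let $0<\epsilon<1/2$ and $\beta>\kappa(\epsilon)$. There is $k_1=k_1(\epsilon,\beta)$ such that for all $k\ge k_1$, all primes $p$ and all $A\subset\mathbb{F}_p^*$ with $|A|=k$, some $(A,\epsilon)$-invariant set has size at most $\exp(e^{\beta k})$.
\end{theorem}

We do not use Tao's theorem anywhere; Theorem~\ref{thm:upper} reproves it for $0<\epsilon<1/2$ and large $k$, with the optimal constant. To combine the two bounds, define for $p>k$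
\[
N_\epsilon(k,p)=\max_{A\subset\mathbb{F}_p^*,\ |A|=k}\ \min\{|X|:X\text{ is }(A,\epsilon)\text{-invariant}\}.
\]

\begin{theorem}\label{thm:rate}
For fixed $0<\epsilon<1/2$, as $k\to\infty$, uniformly over primes $p>k$,
\[
\log\log N_\epsilon(k,p)=(1+o(1))\min\{\kappa(\epsilon)k,\ \log\log p\}.
\]
\end{theorem}

Thus the rate is $\kappa(\epsilon)k$ up to $k=\kappa(\epsilon)^{-1}\log\log p$, and from there on the trivial example $X=\mathbb{F}_p$ is optimal on the double-logarithmic scale. Finally, $\epsilon=1/2$ is a threshold for large $k$ as well, not only for $k=1$.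

\begin{theorem}\label{thm:threshold}
\begin{enumerate}
\item[(a)] Let $\epsilon>1/2$ and $Q=\lceil1/(2\epsilon-1)\rceil$. For all primes $p$ and all $A\subset\mathbb{F}_p^*$ of size $k\ge1$, some $(A,\epsilon)$-invariant set has size at most $4Q^{2k}$.
\item[(b)] Let $\epsilon=1/2$ and $\eta>0$. There is $k(\eta)$ such that for all $k\ge k(\eta)$, all primes $p$ and all $A\subset\mathbb{F}_p^*$ of size $k$, some $(A,\epsilon)$-invariant set has size at most $\exp(e^{\eta k})$.
\end{enumerate}
\end{theorem}

So lower bounds of the form $\exp(\exp(ck))$ occur exactly for $\epsilon<1/2$.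

Section~\ref{sec:model} explains where the double exponential and the constant $\kappa(\epsilon)$ come from, and carries out the lower bound in a model case with one generator. Section~\ref{sec:iso} contains an isoperimetric inequality in $\mathbb{Z}^k$, Section~\ref{sec:lower} the proofs of Theorem~\ref{thm:lower} and Corollary~\ref{cor:conj}, Section~\ref{sec:upper} those of Theorems~\ref{thm:upper} and~\ref{thm:threshold}, and Section~\ref{sec:rate} that of Theorem~\ref{thm:rate}.

Throughout, $e_1,\dots,e_k$ is the standard basis of $\mathbb{Z}^k$, and for $a\in(\mathbb{F}_p^*)^k$ and $n\in\mathbb{Z}^k$ we write $a^n=\prod_ia_i^{n_i}$, $\|n\|_1=\sum_i|n_i|$ and $\|n\|_\infty=\max_i|n_i|$.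

\section{Positions, bases and a model case}\label{sec:model}

\subsection{The size to expect}

Let $A=\{a_1,\dots,a_k\}$. In this subsection we assume that the elements we list are distinct; Lemma~\ref{lem:transfer} will remove this assumption.

For translations alone, the set of sums $\sum_ic_ia_i$ with $0\le c_i<Q$ loses at most a proportion $1/Q$ of its points under each $x\mapsto x+a_i$. For dilations alone, so does the set of products $za^n$ with $0\le n_i<Q$. Both sets have size $Q^k$, which is only exponential in $k$. The interaction of the two operations is described by the identity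
\begin{equation}\label{eq:basic}
a^nw+a_i=a^n\big(w+a^{e_i-n}\big).
\end{equation}
Think of $x=a^nw$ as a point with \emph{position} $n$ and \emph{base} $w$. A dilation changes the position and keeps the base. A translation keeps the position and adds to the base a monomial \emph{that depends on the position}. If the positions range over a set $B\subset\mathbb{Z}^k$, the set of bases has to be almost closed under adding each monomial $a^q$ with $q$ in $P=\{e_i-n:n\in B,\ 1\le i\le k\}$. This leads to the model set
\begin{equation}\label{eq:model}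
\Big\{a^n\Big(z+\sum_{q\in P}c(q)a^q\Big):\ n\in B,\ c:P\to\{0,\dots,D-1\}\Big\},
\end{equation}
which loses at most a proportion $1/D$ under each translation and has size $|B|D^{|P|}$ with $|B|\le|P|\le k|B|$. For fixed $D\ge2$ the double logarithm of the size is $\log|B|+O(\log k)$. If $B$ is a cube of side $m$, each dilation loses at most a proportion $1/m$, and with $m\approx1/\epsilon$ one is led to guess the rate $k\log(1/\epsilon)$. Two effects change the constant.

\emph{Integrality.} Side lengths are integers. To lose a proportion $y$ between $\frac1{m+1}$ and $\frac1m$ on average, one uses boxes with some sides $m$ and the others $m+1$. This replaces $\log(1/y)$ by $\Phi(y)$; see Example~\ref{ex:boxes}.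

\emph{Splitting.} The allowance $\epsilon$ is available once for dilations and once for translations, and the two can be spent on different parts of $X$. Take $\epsilon=1/3$, where \eqref{eq:model} alone requires $m=3$. Let $X=X_1\sqcup X_2$ with $|X_1|=\frac23|X|$. Let $X_1$ be of the form \eqref{eq:model} with $m=2$ and $D$ large, and let $X_2$ be a union of sets $\{za^n:0\le n_i<Q\}$ with $Q$ large, which are far smaller than $X_1$. A dilation loses half of $X_1$, that is $\frac13|X|$ points, and almost nothing of $X_2$. A translation loses almost nothing of $X_1$ and all of $X_2$, again $\frac13|X|$ points. So the rate drops from $k\log3$ to about $k\log2=\kappa(\frac13)k$. In general $|X_1|=(1-\epsilon)|X|$, and $X_1$ may lose a proportion $\epsilon/(1-\epsilon)$ of its points under a dilation. When $\epsilon>1/2$ this proportion exceeds $1$; then $B$ may be a single point and the double exponential disappears.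

\subsection{The lower bound for one generator}

The lower bound reverses the construction: a set of positions of size $\ell$ forces about $2^\ell$ bases. The difficulty is that an arbitrary $X$ comes without positions and bases. The following case with $k=1$ shows how a walk inside $X$ produces them.

\begin{example}\label{ex:toy}
Let $\ell\ge2$ and $a\in\mathbb{F}_p^*$, and suppose that $\sum_{|n|\le\ell^2}c(n)a^n\ne0$ for every nonzero $c$ with values in $\{-2,\dots,2\}$. Let $X\ne\emptyset$ be a disjoint union of progressions $\{g,ga,\dots,ga^{\ell-1}\}$ with $g\neq0$, and suppose that for each $f\in X$ there is a sign $s(f)=\pm1$ with $f+s(f)a\in X$. We claim that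
\[
|X|\ge\frac{2^\ell}{(\ell+1)(\ell^2+1)} .
\]
The set \eqref{eq:model} with $B=\{0,\dots,\ell-1\}$ and $D=2$ has these properties when its $\ell2^\ell$ listed elements are distinct and nonzero: by \eqref{eq:basic} take $s=+1$ if $c(1-n)=0$ and $s=-1$ if $c(1-n)=1$.

Let $h_0$ be the first term of one progression and $I_0=\{0,\dots,\ell-1\}$. At time $t$ we have a base $h_t$ and an interval $I_t$ of $\ell$ integers such that $\{h_ta^n:n\in I_t\}$ is one of the progressions. Choose $n_t\in I_t$, let $f=h_ta^{n_t}$, $s_t=s(f)$ and $f'=f+s_ta\in X$. We have no control over the place of $f'$ in its progression; say $f'=ga^j$ with $0\le j<\ell$. We \emph{declare} that $f'$ has the same position $n_t$ as $f$: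
\[
h_{t+1}=f'a^{-n_t}=h_t+s_ta^{1-n_t},\qquad I_{t+1}=n_t-j+\{0,\dots,\ell-1\}.
\]
Then $h_{t+1}a^{n_t-j+i}=ga^i$, as required. The interval has moved, but it contains $n_t$, so $|n_t|\le(t+1)\ell$ by induction; see Figure~\ref{fig:walk}.

Take $T=\lfloor\ell/2\rfloor$ steps with $n_0,\dots,n_{T-1}$ distinct. There are at least $\ell(\ell-1)\cdots(\ell-T+1)$ such walks, each determined by its sequence $(n_t)$, and $h_T=h_0+a\sum_ts_ta^{-n_t}$. If two walks have the same $h_T$, then $\sum_ts_ta^{-n_t}-\sum_ts'_ta^{-n'_t}=0$. By the hypothesis on $a$ all coefficients in this relation cancel, so $\{n_t\}=\{n'_t\}$ as sets. Hence $h_T$ takes at least $\binom{\ell}{T}\ge2^\ell/(\ell+1)$ values. On the other hand $h_T=f'a^{-n}$ with $f'\in X$ and $|n|\le T\ell$, so it takes at most $|X|(2T\ell+1)\le|X|(\ell^2+1)$ values. This proves the claim.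
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=1.05cm]
\foreach \x in {-3,...,4} \node at (\x,0.55) {\small $\x$};
\foreach \x in {0,...,4} \fill (\x,0) circle (2pt);
\foreach \x in {-1,...,3} \fill (\x,-1) circle (2pt);
\foreach \x in {-3,...,1} \fill (\x,-2) circle (2pt);
\draw (0,0)--(4,0) (-1,-1)--(3,-1) (-3,-2)--(1,-2);
\draw[->,thick] (3,-0.12)--node[right]{\small $+s_0a$}(3,-0.88);
\draw[->,thick] (0,-1.12)--node[right]{\small $+s_1a$}(0,-1.88);
\node[right] at (4.7,0) {$h_0$};
\node[right] at (4.7,-1) {$h_1=h_0+s_0a^{-2}$};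
\node[right] at (4.7,-2) {$h_2=h_1+s_1a$};
\end{tikzpicture}
\caption{Two steps of a walk through geometric progressions of length $5$ and ratio $a$. The dot in row $t$ and column $n$ is the element $h_ta^n$. An arrow adds $s_ta$ with $s_t=\pm1$ and keeps the column $n_t$ (here $n_0=3$, $n_1=0$), so the base changes by $s_ta^{1-n_t}$. The range of columns moves from row to row.}\label{fig:walk}
\end{figure}

For a general invariant set three things must be supplied. First, multiplicative pieces with about $e^{\kappa k}$ points; they come from the isoperimetric inequality of Section~\ref{sec:iso}. Second, a family of such pieces in which many points have an additive neighbor in a piece of the same family, so that the walk never stops. Third, a bound on the diameter of the pieces, so that the positions stay in a small box.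

\section{An isoperimetric inequality in $\mathbb{Z}^k$}\label{sec:iso}

For a finite nonempty set $S\subset\mathbb{Z}^k$ let
\[
\partial_iS=\{n\in S:n+e_i\notin S\},\qquad y_S=\frac1{k|S|}\sum_{i=1}^k|\partial_iS|\in(0,1].
\]
Thus $y_S$ is the proportion of $S$ that a unit step moves out of $S$, averaged over the $k$ directions.

\begin{lemma}\label{lem:iso}
For every finite nonempty $S\subset\mathbb{Z}^k$ we have $\log|S|\ge k\,\Phi(y_S)$. In particular $y_S\ge|S|^{-1/k}$.
\end{lemma}

We recall the facts on entropy that are needed. For random variables with finite range, $H(Z)=-\sum_z\mathbb{P}(Z=z)\log\mathbb{P}(Z=z)$, and $H(Z\mid W)$ is the average over $w$, with weights $\mathbb{P}(W=w)$, of the entropy of the conditional law of $Z$ given $W=w$. A uniform variable on $s$ points has entropy $\log s$. The chain rule says $H(Z_1,\dots,Z_k)=\sum_iH(Z_i\mid Z_1,\dots,Z_{i-1})$, and additional conditioning does not increase entropy: $H(Z\mid W,W')\le H(Z\mid W)$.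

\begin{proof}
Let $n$ be uniform on $S$, and let $\lambda_i$ be the number of points of $S$ on the line through $n$ in direction $e_i$. Given the coordinates $n_j$ with $j\ne i$, the coordinate $n_i$ is uniform on $\lambda_i$ values. Therefore
\[
\log|S|=\sum_iH(n_i\mid n_1,\dots,n_{i-1})\ge\sum_iH\big(n_i\mid(n_j)_{j\ne i}\big)=\sum_i\mathbb{E}\log\lambda_i .
\]
Since $\lambda_i$ is an integer, $\log\lambda_i=\Phi(1/\lambda_i)$; this is where $\Phi$ improves on $\log(1/y)$. Jensen's inequality for the convex function $\Phi$ gives $\mathbb{E}\log\lambda_i\ge\Phi(\mathbb{E}\,\lambda_i^{-1})$. Each line in direction $e_i$ that meets $S$ contributes exactly $1/|S|$ to $\mathbb{E}\,\lambda_i^{-1}$, and its last point in $S$ belongs to $\partial_iS$. So $\mathbb{E}\,\lambda_i^{-1}\le|\partial_iS|/|S|$. As $\Phi$ is decreasing and convex,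
\[
\log|S|\ge\sum_i\Phi\big(|\partial_iS|/|S|\big)\ge k\,\Phi(y_S).
\]
The last claim follows from $\Phi(y)\ge\log(1/y)$.
\end{proof}

\begin{example}\label{ex:boxes}
Let $S$ be a box with $r$ sides of $m$ points and $k-r$ sides of $m+1$ points. Then $y_S=\frac rk\cdot\frac1m+(1-\frac rk)\frac1{m+1}$ and $\log|S|=r\log m+(k-r)\log(m+1)=k\,\Phi(y_S)$. So Lemma~\ref{lem:iso} holds with equality.
\end{example}

\section{The lower bound}\label{sec:lower}

Fix $0<\epsilon<1/2$ and $0<\beta<\gamma<\kappa(\epsilon)$.

\subsection{Parameters}

Put $y'=\Phi^{-1}(\gamma)$. Since $\gamma<\kappa(\epsilon)$ and $\Phi$ is strictly decreasing, $y'>\epsilon/(1-\epsilon)$, that is $\epsilon/y'<1-\epsilon$. Fix an integer $K\ge2$ and $\theta\in(0,1)$, depending only on $\epsilon$ and $\gamma$, with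
\begin{equation}\label{eq:Ktheta}
\frac{\epsilon+1/K}{y'}\le1-\epsilon-2\theta ,
\end{equation}
and put
\[
J=\lceil2/\theta\rceil,\qquad\beta_1=\frac{\beta+\gamma}2,\qquad T=\lfloor e^{\beta_1k}\rfloor\ge1,\qquad M=\exp(e^{\beta k}).
\]
Here $K$ will be the side of the cubes into which we cut, $J$ the longest additive jump, $T$ the length of the walks and $M$ the bound to be proved. Let $k_0\ge1$ be such that for all $k\ge k_0$:
\begin{enumerate}
\item[(K1)] $\exp(e^{\gamma k})>2J$;
\item[(K2)] $3M(6M+1)^k+2kTK\big((4J+1)(2TK+1)^k\big)^{2T}\le\frac12\exp(\frac12e^{\gamma k})$;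
\item[(K3)] $\theta^{1/k}\ge3/4$;
\item[(K4)] $\theta e^{\gamma k}\ge12T$;
\item[(K5)] $2^T\ge M(2TK+1)^k$.
\end{enumerate}
Such a $k_0$ exists and depends only on $\epsilon,\beta,\gamma$. Indeed, (K1) and (K3) hold for large $k$, and so does (K4) because $\beta_1<\gamma$. Since $\log T\le\beta_1k$, we have $\log(2TK+1)=O(k)$. Hence the two terms on the left of (K2) have logarithms $O(ke^{\beta k})$ and $O(k^2e^{\beta_1k})$, both $o(e^{\gamma k})$. In (K5) the left side has logarithm at least $\frac12e^{\beta_1k}\log2$ and the right side has logarithm $e^{\beta k}+O(k^2)$, and $\beta<\beta_1$. From now on $k\ge k_0$ and $p\ge\exp(e^{\gamma k})$.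

\subsection{Generic tuples}

Call $a\in(\mathbb{F}_p^*)^k$ \emph{generic} if
\begin{enumerate}
\item[(G1)] $a^n\ne1$ for all $n\in\mathbb{Z}^k$ with $0<\|n\|_1\le3M$;
\item[(G2)] $\sum_nc(n)a^n\ne0$ for every nonzero function $c:\mathbb{Z}^k\to\mathbb{Z}$ that has at most $2T$ nonzero values, all of absolute value at most $2J$, and is supported in the box $\|n\|_\infty\le TK$.
\end{enumerate}
Condition (G1) will make positions well defined, and (G2) will separate the bases reached by different walks.

\begin{lemma}\label{lem:generic}
Generic tuples have distinct entries, and the proportion of non-generic tuples in $(\mathbb{F}_p^*)^k$ is at most $p^{-1/2}$.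
\end{lemma}

\begin{proof}
The first claim is (G1) with $n=e_i-e_j$. For the second we use the Schwartz--Zippel lemma: a nonzero polynomial of total degree $\Delta$ in $k$ variables over a field vanishes on a proportion at most $\Delta/|Z|$ of the points of $Z^k$, for every finite nonempty subset $Z$ of the field. Take $Z=\mathbb{F}_p^*$.

Write $n=n^+-n^-$ with $n^+,n^-\ge0$ of disjoint supports. If $a^n=1$, then $a$ is a zero of the nonzero polynomial $x^{n^+}-x^{n^-}$ of degree at most $3M$, and there are at most $(6M+1)^k$ vectors $n$ in (G1). If (G2) fails for $c$, then $a$ is a zero of $(x_1\cdots x_k)^{TK}\sum_nc(n)x^n$, a polynomial of degree at most $2kTK$, which is nonzero modulo $p$ because $2J<p$ by (K1). Each $c$ is described by a list of $2T$ pairs (point of the box, value in $[-2J,2J]$), padded with the value $0$, so there are at most $((4J+1)(2TK+1)^k)^{2T}$ such functions. By (K2) the proportion of non-generic tuples is at most $\frac12\exp(\frac12e^{\gamma k})/(p-1)\le\frac12p^{1/2}/(p-1)\le p^{-1/2}$.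
\end{proof}

For the rest of the proof fix a generic $a$, let $A=\{a_1,\dots,a_k\}$, and suppose that $X$ is $(A,\epsilon)$-invariant with $|X|<M$. We derive a contradiction. Since $M<p$ we have $X\ne\mathbb{F}_p$, so $|X|\ge3$ by Lemma~\ref{lem:tiny}. The point $0$ is fixed by all dilations and has no position, so we set it aside: $X^*=X\setminus\{0\}$, $|X^*|\ge|X|-1\ge\frac23|X|$. For each $i$,
\begin{equation}\label{eq:multbd}
\#\{f\in X^*:a_if\notin X^*\}=|(a_i\cdot X)\setminus X|\le\epsilon|X| .
\end{equation}

\subsection{Local coordinates}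

Consider the graph on $X^*$ in which $f$ and $a_if$ are joined whenever both lie in $X^*$. Because $X$ is small and $a$ satisfies no short multiplicative relation, each connected component embeds in the lattice $\mathbb{Z}^k$.

\begin{lemma}\label{lem:coords}
There is a map $\varphi:X^*\to\mathbb{Z}^k$ such that for all $f,g$ in the same component
\begin{enumerate}
\item[(i)] $g=fa^{\varphi(g)-\varphi(f)}$; in particular $\varphi$ is injective on each component;
\item[(ii)] $g=a_if$ if and only if $\varphi(g)=\varphi(f)+e_i$.
\end{enumerate}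
\end{lemma}

\begin{proof}
Fix a point $h_C$ in each component $C$. For $f\in C$ fix a path from $h_C$ to $f$ of length at most $|X|-1$. Each step multiplies by some $a_i^{\pm1}$, so the path gives $\varphi(f)\in\mathbb{Z}^k$ with $f=h_Ca^{\varphi(f)}$ and $\|\varphi(f)\|_1\le|X|-1$. This implies (i), and (i) implies the ``if'' part of (ii). If $g=a_if$, then $a^{\varphi(f)+e_i-\varphi(g)}=1$ by (i), and the exponent has $\ell^1$-norm at most $2|X|-1<3M$, so it vanishes by (G1).
\end{proof}

For a nonempty subset $S$ of a component let $\partial_iS=\{f\in S:a_if\notin S\}$ and $y_S=\frac1{k|S|}\sum_i|\partial_iS|$. By Lemma~\ref{lem:coords}, $\varphi$ maps $\partial_iS$ bijectively onto $\partial_i\varphi(S)$, so Lemma~\ref{lem:iso} applies to $S$. As a first consequence, the point $0$ is negligible.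

\begin{lemma}\label{lem:notsmall}
$|X|\ge1/\theta$.
\end{lemma}

\begin{proof}
Otherwise every component $C$ has $|C|<1/\theta$, so $y_C\ge|C|^{-1/k}\ge\theta^{1/k}\ge3/4$ by Lemma~\ref{lem:iso} and (K3). If $f\in\partial_iC$ then $a_if\notin X^*$, so \eqref{eq:multbd} gives
\[
\tfrac34k\cdot\tfrac23|X|\le\tfrac34k|X^*|\le\sum_C\sum_i|\partial_iC|\le k\epsilon|X|,
\]
which contradicts $\epsilon<1/2$.
\end{proof}

\subsection{Cutting into pieces}

A component may have diameter close to $M$. A walk through whole components could then reach positions of size $TM$, and (G2) would have to cover up to $(TM)^{2kT}$ relations. The logarithm of this number exceeds $e^{(\beta+\beta_1)k}$, which the hypothesis $p\ge\exp(e^{\gamma k})$ does not accommodate when $\beta$ is close to $\gamma$. We therefore cut the components along a grid of bounded mesh $K$, at the cost of a small additional boundary.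

For $u\in\{0,\dots,K-1\}^k$ partition $\mathbb{Z}^k$ into the cubes $u+Kv+\{0,\dots,K-1\}^k$, $v\in\mathbb{Z}^k$. Let $C$ be a component and $(f,i)$ a pair with $f,a_if\in C$. The points $\varphi(f)$ and $\varphi(f)+e_i$ lie in different cubes if and only if $\varphi(f)_i\equiv u_i-1\pmod K$, which happens for a proportion $1/K$ of the shifts $u$. There are at most $k|C|$ pairs, so some shift $u_C$ separates at most $k|C|/K$ of them. The \emph{pieces} of $C$ are the nonempty sets $\{f\in C:\varphi(f)\in\text{cube}\}$ for the partition with shift $u_C$. The pieces of all components partition $X^*$, and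
\begin{equation}\label{eq:diam}
\|\varphi(g)-\varphi(f)\|_\infty\le K-1\quad\text{for $f,g$ in the same piece.}
\end{equation}
Call a piece $S$ \emph{large} if $|S|>e^{\gamma k}$, and let $L$ be the union of the large pieces.

\begin{lemma}\label{lem:large}
$|L|\ge(\epsilon+\theta)|X|$.
\end{lemma}

\begin{proof}
If $f\in\partial_iS$ for a piece $S$, then either $a_if\notin X^*$ or the pair $(f,i)$ is separated by the grid. By \eqref{eq:multbd},
\[
\sum_{S}\sum_i|\partial_iS|\le k(\epsilon+1/K)|X| .
\]
If $S$ is not large, Lemma~\ref{lem:iso} gives $\Phi(y_S)\le\gamma=\Phi(y')$, so $y_S\ge y'$ and $\sum_i|\partial_iS|\ge y'k|S|$. Hence the pieces that are not large have total size at most $(\epsilon+1/K)|X|/y'\le(1-\epsilon-2\theta)|X|$ by \eqref{eq:Ktheta}. Therefore $|L|\ge|X|-1-(1-\epsilon-2\theta)|X|=(\epsilon+2\theta)|X|-1$, and $\theta|X|\ge1$ by Lemma~\ref{lem:notsmall}.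
\end{proof}

What matters is that $|L|$ exceeds $\epsilon|X|$ by a fixed proportion. A part of $X$ of size at most $\epsilon|X|$ may be lost entirely under every translation, as $X_2$ is in the splitting construction of Section~\ref{sec:model}, and then no walk can start from it. The hypothesis $\gamma<\kappa(\epsilon)$ enters through \eqref{eq:Ktheta} to exclude exactly this.

\subsection{Additive edges between large pieces}

The neighbor $f+a_1$ of a point $f\in L$ may lie in $X\setminus L$. We therefore allow a jump over a bounded number of points of $X\setminus L$, and then pass to a subfamily of pieces that the walk cannot leave.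

\begin{lemma}\label{lem:core}
There is a nonempty family $\mathcal{F}$ of large pieces such that every $S\in\mathcal{F}$ contains at least $3T$ points $f$, called \emph{active}, for which there is an integer $s(f)$ with $1\le|s(f)|\le J$ and $f+s(f)a_1$ in a piece of $\mathcal{F}$.
\end{lemma}

\begin{proof}
The map $x\mapsto x+a_1$ is a single cycle on $\mathbb{F}_p$. As $X\ne\mathbb{F}_p$, the set $X$ is a disjoint union of \emph{chains} $\{x,x+a_1,\dots,x+(r-1)a_1\}$ with $x-a_1,\,x+ra_1\notin X$. Sending a chain to $x+ra_1$ is a bijection onto $(a_1+X)\setminus X$, so there are at most $\epsilon|X|$ chains.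

Consider pairs of consecutive elements of $L$ in the same chain. A chain with $r'\ge1$ elements of $L$ contributes $r'-1$ pairs, so by Lemma~\ref{lem:large} there are at least $|L|-\epsilon|X|\ge\theta|X|$ pairs. Each pair has the form $(f,f+ja_1)$ with a gap $j\ge1$. The gaps in one chain add up to less than its size, so all gaps add up to at most $|X|$, and at most $|X|/J\le\theta|X|/2$ pairs have gap larger than $J$. Call the other pairs \emph{edges}. Their number $E$ is at least $\theta|X|/2$, and each point of $L$ belongs to at most two edges.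

Regard the edges as edges of a multigraph, with loops allowed, whose vertices are the large pieces. The number $V$ of vertices satisfies $1\le V\le|X|e^{-\gamma k}$, so $d=E/V\ge\frac\theta2e^{\gamma k}$. As long as some piece is incident to fewer than $d$ remaining edges, delete it together with these edges. If all pieces were deleted, then all $E$ edges would be deleted, fewer than $d$ at each of the $V$ steps, which is impossible since $dV=E$. So a nonempty family $\mathcal{F}$ remains, and each $S\in\mathcal{F}$ is incident to at least $d$ edges with both ends in pieces of $\mathcal{F}$. Each of these edges has an end in $S$, this end is active, and a point serves at most two edges. So $S$ has at least $d/2\ge\frac\theta4e^{\gamma k}\ge3T$ active points by (K4).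
\end{proof}

\subsection{Walks}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Lemma~\ref{lem:generic} it suffices to reach a contradiction in the present setting. Fix $s(f)$ for each active $f$. A \emph{state at time $t$} is a triple $(S_t,h_t,\nu_t)$ with $S_t\in\mathcal{F}$, $h_t\in\mathbb{F}_p$ and $\nu_t:S_t\to\mathbb{Z}^k$ injective, such that
\begin{equation}\label{eq:state}
f=h_ta^{\nu_t(f)}\quad\text{and}\quad\|\nu_t(f)\|_\infty\le(t+1)K\qquad\text{for all }f\in S_t.
\end{equation}
Fix $S_0\in\mathcal{F}$ and $h_0\in S_0$, and let $\nu_0(f)=\varphi(f)-\varphi(h_0)$. This is a state at time $0$ by Lemma~\ref{lem:coords}(i) and \eqref{eq:diam}. From a state at time $t$, a step consists in choosing an active $f\in S_t$. Put $n_t=\nu_t(f)$, $s_t=s(f)$ and $f'=f+s_ta_1$, let $S_{t+1}\in\mathcal{F}$ be the piece containing $f'$, and define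
\[
h_{t+1}=f'a^{-n_t}=h_t+s_ta_1a^{-n_t},\qquad\nu_{t+1}(g)=n_t+\varphi(g)-\varphi(f')\quad(g\in S_{t+1}).
\]
The map $\nu_{t+1}$ is injective because $\varphi$ is injective on $S_{t+1}$. We have $g=f'a^{\varphi(g)-\varphi(f')}=h_{t+1}a^{\nu_{t+1}(g)}$ by Lemma~\ref{lem:coords}(i), and $\|\nu_{t+1}(g)\|_\infty\le(t+1)K+K-1$ by \eqref{eq:diam}. So \eqref{eq:state} holds at time $t+1$.

Consider the walks of $T$ steps in which $n_0,\dots,n_{T-1}$ are distinct. Since $\nu_t$ is injective, the $t$ earlier positions exclude at most $t$ active points of $S_t$, so at each step there are at least $3T-t\ge2T$ choices, and there are at least $(2T)^T$ walks. A walk is determined by the sequence $(n_0,\dots,n_{T-1})$, because the state at time $t$ and $n_t$ determine $f=h_ta^{n_t}$ and hence the next state. All positions satisfy $\|n_t\|_\infty\le TK$, and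
\[
h_T=h_0+a_1\sum_{t<T}s_ta^{-n_t}.
\]
Suppose that two walks have the same $h_T$. Then $\sum_nc(n)a^n=0$, where $c(n)=\sum_ts_t\mathbf{1}[n=-n_t]-\sum_ts'_t\mathbf{1}[n=-n'_t]$. Because the positions within each walk are distinct, $c$ has at most $2T$ nonzero values, all of absolute value at most $2J$, and it is supported in the box $\|n\|_\infty\le TK$. By (G2), $c=0$. The two sums defining $c$ are then the same function, and since all $s_t,s'_t$ are nonzero, their supports give $\{n_t\}=\{n'_t\}$ as sets. So each value of $h_T$ arises from at most $T!$ walks, and $h_T$ takes at least $(2T)^T/T!\ge2^T$ values.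

On the other hand $h_T=f'a^{-n_{T-1}}$ with $f'\in X$ and $\|n_{T-1}\|_\infty\le TK$, so $h_T$ takes at most $|X|(2TK+1)^k$ values. By (K5), $|X|\ge2^T(2TK+1)^{-k}\ge M$. This contradicts $|X|<M$.
\end{proof}

\begin{remark}
The proof uses all $k$ dilations, in \eqref{eq:multbd}, but only the translation by $a_1$, in Lemmas~\ref{lem:tiny} and~\ref{lem:core}.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Let $\kappa=\kappa(\epsilon)$, $\beta=\kappa/3$, $\gamma=2\kappa/3$, let $k_0$ be as in Theorem~\ref{thm:lower}, and put $c=\min\{\beta,\,1/\gamma,\,(\log\log3)/k_0\}$. Then $0<c<1$. Let $1\le k\le c\log\log p$. Then $p\ge3$, since $\log\log2<0$, and $k<\log\log p<p-1$.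

If $k\ge k_0$, then $p\ge\exp(e^{k/c})\ge\exp(e^{\gamma k})$. Since $p^{-1/2}<1$, Theorem~\ref{thm:lower} gives a set $A$ of size $k$ for which every invariant set has size at least $\exp(e^{\beta k})\ge\exp(e^{ck})$. If $k<k_0$, take any $A$ of size $k$. By Lemma~\ref{lem:tiny} every invariant set has size at least $3$, and $3\ge\exp(e^{ck})$ because $ck\le\log\log3$.
\end{proof}

\section{Constructions}\label{sec:upper}

\subsection{From parameter sets to subsets of $\mathbb{F}_p$}

The upper bounds are claimed for every $A$, so the elements listed in \eqref{eq:model} may coincide, and we are then given an almost invariant multiset. Its level sets are almost invariant in total. Selecting one level set by averaging over the $2k$ maps would replace $\epsilon$ by $2k\epsilon$, and the level sets are nested, so they cannot simply be united. The remedy is to leave the point $z$ in \eqref{eq:model} free. We take level sets in the group of affine maps and evaluate them at different points, which makes them disjoint.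

Let $G$ be the group of maps $z\mapsto bz+b'$ of $\mathbb{F}_p$ with $b\ne0$. For $A=\{a_1,\dots,a_k\}$ let $\mu_i:z\mapsto a_iz$ and $\tau_i:z\mapsto z+a_i$.

\begin{lemma}\label{lem:transfer}
Let $\Omega$ be a finite nonempty set and $\pi:\Omega\to G$ a map. Suppose that for each $g\in\{\mu_i,\tau_i:1\le i\le k\}$ there are a subset $\Omega_g\subset\Omega$ with $|\Omega\setminus\Omega_g|\le\epsilon|\Omega|$ and an injection $\sigma_g:\Omega_g\to\Omega$ with $\pi(\sigma_g(\omega))=g\,\pi(\omega)$. Then some $(A,\epsilon)$-invariant set has size at most $|\Omega|^2$.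
\end{lemma}

\begin{proof}
Let $N=|\Omega|$. If $p<N^2$ take $X=\mathbb{F}_p$. Let $p\ge N^2$. Put $F(u)=|\pi^{-1}(u)|$ for $u\in G$ and $Y_t=\{u\in G:F(u)\ge t\}$ for $t\ge1$, so that $\sum_t|Y_t|=N$.

Let $g$ be one of the $2k$ maps. We have $u\in gY_t\setminus Y_t$ if and only if $F(u)<t\le F(g^{-1}u)$. Moreover $F(g^{-1}u)=\#\{\omega:g\pi(\omega)=u\}$, and $\sigma_g$ injects $\{\omega\in\Omega_g:g\pi(\omega)=u\}$ into $\pi^{-1}(u)$, so $F(g^{-1}u)-F(u)\le\#\{\omega\notin\Omega_g:g\pi(\omega)=u\}$. Summing over $u$,
\begin{equation}\label{eq:coarea}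
\sum_{t\ge1}|gY_t\setminus Y_t|=\sum_{u\in G}\max\{F(g^{-1}u)-F(u),0\}\le|\Omega\setminus\Omega_g|\le\epsilon N .
\end{equation}

For $Y\subset G$ write $Y(z)=\{u(z):u\in Y\}$. For $t=1,2,\dots$ with $Y_t\ne\emptyset$ choose successively $z_t\in\mathbb{F}_p$ such that $u\mapsto u(z_t)$ is injective on $Y_t$ and $Y_t(z_t)$ is disjoint from the sets $Y_s(z_s)$ with $s<t$. Two distinct affine maps agree in at most one point, the equation $u(z)=x$ has exactly one solution $z$, and the earlier sets have at most $N-|Y_t|$ points in total. So at most $\frac12|Y_t|(|Y_t|-1)+|Y_t|(N-|Y_t|)<|Y_t|N\le N^2\le p$ values of $z$ are forbidden, and $z_t$ exists.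

Let $X=\bigcup_tY_t(z_t)$. Then $|X|=N$. A point of $gX$ has the form $(gu)(z_t)$ with $u\in Y_t$, and it lies in $X$ if $gu\in Y_t$. Hence $gX\setminus X\subset\bigcup_t(gY_t\setminus Y_t)(z_t)$, which has at most $\epsilon N=\epsilon|X|$ elements by \eqref{eq:coarea}.
\end{proof}

The simplest application is the splitting construction in which the first part has a single position.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
Let $\Omega=\Omega'\sqcup\Omega''$ consist of two copies of $\{0,\dots,Q-1\}^k$. Let $\pi(n):z\mapsto a^nz$ for $n\in\Omega'$ and $\pi(c):z\mapsto z+\sum_ic_ia_i$ for $c\in\Omega''$. Let $\sigma_{\mu_i}$ be the map $n\mapsto n+e_i$ on $\{n\in\Omega':n_i<Q-1\}$, undefined elsewhere, and let $\sigma_{\tau_i}$ be the map $c\mapsto c+e_i$ on $\{c\in\Omega'':c_i<Q-1\}$, undefined elsewhere. Then $\pi(n+e_i)=\mu_i\pi(n)$ and $\pi(c+e_i)=\tau_i\pi(c)$. Each map is undefined on a proportion $\frac12+\frac1{2Q}\le\frac12+\frac{2\epsilon-1}2=\epsilon$ of $\Omega$. Lemma~\ref{lem:transfer} gives an invariant set of size at most $(2Q^k)^2$.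
\end{proof}

\begin{remark}
Genericity cannot be dropped from Theorem~\ref{thm:lower}. Let $k\mid p-1$, let $A$ be the subgroup of order $k$ of $\mathbb{F}_p^*$ and $D=\lceil1/\epsilon\rceil$. Take $\Omega=A\times\{0,\dots,D-1\}^A$ and $\pi(b,c):z\mapsto b(z+\sum_{q\in A}c(q)q)$. Dilation by $a\in A$ replaces $b$ by $ab$, which is always possible. Translation by $a$ increases $c(a/b)$ by $1$, which is possible outside a proportion $1/D\le\epsilon$. Lemma~\ref{lem:transfer} gives an invariant set of size at most $(kD^k)^2$.
\end{remark}

\subsection{The optimal construction}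

We combine the splitting construction with the boxes of Example~\ref{ex:boxes}. One more device is needed. A mixed box loses $1/m$ in its short directions, which is more than the average, while \eqref{eq:inv} is required for each $a_i$ separately. Using all $k$ cyclic rotations of the box makes the loss the same in every direction.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
\emph{Parameters.} Put $y=\epsilon/(1-\epsilon)<1$. Since $\Phi(y)<\beta$ and $\Phi$ is continuous, there is $y_1\in(0,y)$ with $\Phi(y_1)<\beta$. Let $\delta=y-y_1$, so $0<\delta<y<1$. Let $m\ge1$ satisfy $\frac1{m+1}\le y_1<\frac1m$ and write $y_1=\frac\alpha m+\frac{1-\alpha}{m+1}$ with $\alpha\in[0,1)$; then $\Phi(y_1)=\alpha\log m+(1-\alpha)\log(m+1)$. Fix integers $Q\ge2y/\delta$ and $D\ge\frac4{\delta(1-\epsilon)}$, so $D\ge2$, and let $r=\lfloor\alpha k\rfloor$.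

\emph{Boxes.} Index the coordinates by $\mathbb{Z}/k$. For $j\in\mathbb{Z}/k$ let $B_j=\prod_i\{0,\dots,\ell^{(j)}_i-1\}$, where $\ell^{(j)}_i=m$ if $i\in\{j,\dots,j+r-1\}$ and $\ell^{(j)}_i=m+1$ otherwise. All these boxes have size $b=m^r(m+1)^{k-r}$. Since $\alpha k-1<r\le\alpha k$,
\begin{equation}\label{eq:bsize}
2^{(1-\alpha)k}\le b\le\frac{m+1}m\,m^{\alpha k}(m+1)^{(1-\alpha)k}\le2e^{\Phi(y_1)k}.
\end{equation}
For each $i$ exactly $r$ values of $j$ have $\ell^{(j)}_i=m$, and $r/k\le\alpha$, so
\begin{equation}\label{eq:avg}
\frac1k\sum_j\frac1{\ell_i^{(j)}}=\frac rk\cdot\frac1m+\Big(1-\frac rk\Big)\frac1{m+1}\le y_1 .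
\end{equation}
Let $P_j=\{e_i-n:n\in B_j,\ i\in\mathbb{Z}/k\}$. The cyclic shift of coordinates maps $P_j$ onto $P_{j+1}$, so all $P_j$ have the same size $\rho$, and $b\le\rho\le kb$.

\emph{The parameter set.} Let $\Omega=\Omega_1\sqcup\Omega_2$, where $\Omega_1$ is the set of triples $(j,n,c)$ with $j\in\mathbb{Z}/k$, $n\in B_j$, $c:P_j\to\{0,\dots,D-1\}$, and $\Omega_2=\{0,\dots,Q-1\}^k\times\{1,\dots,R\}$. Define
\[
\pi(j,n,c):z\mapsto a^n\Big(z+\sum_{q\in P_j}c(q)a^q\Big),\qquad\pi(n,\iota):z\mapsto a^nz .
\]
Put $N_1=|\Omega_1|=kbD^{\rho}$ and $N_2=|\Omega_2|=RQ^k$. The number $R\ge1$ of copies serves to balance the two parts; we choose it so that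
\begin{equation}\label{eq:balance}
\big(y-\tfrac\delta2\big)N_1\le N_2\le\big(y-\tfrac\delta4\big)N_1 .
\end{equation}
This is possible for large $k$. The interval has length $\frac\delta4N_1\ge\frac\delta42^b$, which is at least $Q^k$ for large $k$ by the lower bound in \eqref{eq:bsize}. So the interval contains a multiple of $Q^k$, and this multiple is positive because $y-\delta/2>0$.

\emph{Dilations.} Let $\sigma_{\mu_i}$ replace $n$ by $n+e_i$ whenever the result stays in $B_j$, respectively in $\{0,\dots,Q-1\}^k$, and keep the other entries. This map is injective and satisfies $\pi\circ\sigma_{\mu_i}=\mu_i\pi$. It is undefined on $\sum_j(b/\ell_i^{(j)})D^\rho\le y_1N_1$ elements of $\Omega_1$, by \eqref{eq:avg}, and on $N_2/Q\le yN_1/Q\le\frac\delta2N_1$ elements of $\Omega_2$; in total on at most $(y-\frac\delta2)N_1$ elements. Since $\epsilon(1+y)=y$, the lower bound in \eqref{eq:balance} gives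
\[
\epsilon(N_1+N_2)\ge\epsilon\big(1+y-\tfrac\delta2\big)N_1=\big(y-\tfrac{\epsilon\delta}2\big)N_1\ge\big(y-\tfrac\delta2\big)N_1 ,
\]
as Lemma~\ref{lem:transfer} requires.

\emph{Translations.} For $(j,n,c)\in\Omega_1$ we have $e_i-n\in P_j$. Let $\sigma_{\tau_i}$ increase $c(e_i-n)$ by $1$ if $c(e_i-n)<D-1$, keeping $j$, $n$ and the other values of $c$, and leave it undefined on $\Omega_2$. This map is injective, and $\pi\circ\sigma_{\tau_i}=\tau_i\pi$ by \eqref{eq:basic}. It is undefined on $N_1/D+N_2$ elements. The inequality $N_1/D+N_2\le\epsilon(N_1+N_2)$ is equivalent to $(1-\epsilon)N_2\le(\epsilon-1/D)N_1$, that is to $N_2\le\big(y-\frac1{D(1-\epsilon)}\big)N_1$. This follows from the upper bound in \eqref{eq:balance}, because $\frac1{D(1-\epsilon)}\le\frac\delta4$.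

\emph{Size.} Since $N_2\le N_1$, Lemma~\ref{lem:transfer} gives an $(A,\epsilon)$-invariant set $X$ with $|X|\le(2kbD^{kb})^2$. So $\log|X|\le Ckb$ with $C$ depending only on $D$, and by \eqref{eq:bsize} we get $\log|X|\le2Ck\,e^{\Phi(y_1)k}\le e^{\beta k}$ for large $k$, because $\Phi(y_1)<\beta$. All constants depend only on $\epsilon$ and $\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Since $\kappa(\epsilon')\to0$ as $\epsilon'\uparrow\frac12$, there is $\epsilon'<\frac12$ with $\kappa(\epsilon')<\eta$. Apply Theorem~\ref{thm:upper} with $\epsilon'$ and $\beta=\eta$, and put $k(\eta)=k_1(\epsilon',\eta)$. An $(A,\epsilon')$-invariant set is $(A,\frac12)$-invariant.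
\end{proof}

\section{The sharp rate for all primes}\label{sec:rate}

Theorem~\ref{thm:lower} needs $p\ge\exp(e^{\gamma k})$. For smaller $p$ we apply it with fewer generators and add the remaining elements of $A$ arbitrarily.

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
Write $\kappa=\kappa(\epsilon)$ and $\Lambda=\min\{\kappa k,\log\log p\}$. Since $p>k$, we have $\Lambda\ge\min\{\kappa k,\log\log k\}$, which tends to infinity with $k$, uniformly in $p$. Fix $\eta\in(0,1)$. We show that $(1-2\eta)\Lambda\le\log\log N_\epsilon(k,p)\le(1+\eta)\Lambda$ for all $k$ larger than a bound depending only on $\epsilon$ and $\eta$.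

\emph{Upper bound.} The set $X=\mathbb{F}_p$ gives $N_\epsilon(k,p)\le p$, and Theorem~\ref{thm:upper} with $\beta=(1+\eta)\kappa$ gives $N_\epsilon(k,p)\le\exp(e^{(1+\eta)\kappa k})$ for $k\ge k_1$. Hence $\log\log N_\epsilon(k,p)\le\min\{(1+\eta)\kappa k,\log\log p\}\le(1+\eta)\Lambda$.

\emph{Lower bound.} If $k'\le k\le p-1$, then $N_\epsilon(k,p)\ge N_\epsilon(k',p)$: enlarge an extremal set $A'$ of size $k'$ to a set $A\supset A'$ of size $k$, and note that every $(A,\epsilon)$-invariant set is $(A',\epsilon)$-invariant. Let $\beta=(1-\eta)\kappa$, $\gamma=(1-\eta/2)\kappa$ and $k'=\min\{k,\lfloor\gamma^{-1}\log\log p\rfloor\}$. Then $p\ge\exp(e^{\gamma k'})$, and $k'\ge\min\{k,\lfloor\gamma^{-1}\log\log k\rfloor\}\ge k_0(\epsilon,\beta,\gamma)$ for large $k$. Theorem~\ref{thm:lower} yields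
\[
\log\log N_\epsilon(k,p)\ge\beta k'\ge\min\Big\{\beta k,\ \frac\beta\gamma\log\log p-\beta\Big\}\ge(1-\eta)\Lambda-\beta ,
\]
because $\beta/\gamma>\beta/\kappa=1-\eta$. For large $k$ we have $\beta\le\eta\Lambda$, and the lower bound follows.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Zhao}
Yufei Zhao, \emph{Group representations that resist worst-case sampling}, arXiv:1705.04675 (2017).

\end{thebibliography}
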